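# Almost geometric integer sequences and the limits of $\widehat w_n^*(\zeta)$

## 1. The shortest recurrence of an integer sequence

We start with a finite sequence of integers $y=(y_0,y_1,\dots,y_n)\neq 0$ and its Hankel matrices
$$M_k=(y_{i+j})_{0\le i\le n-k,\;0\le j\le k}\qquad(0\le k\le n).$$
The matrix $M_k$ has $n-k+1$ rows and $k+1$ columns. A vector $(p_0,\dots,p_k)$ lies in its kernel exactly when
$$\sum_{j=0}^{k}p_j\,y_{i+j}=0\qquad(0\le i\le n-k), \tag{1}$$
that is, when $y$ satisfies a linear recurrence of length $k$ with these coefficients. We encode the recurrence in the polynomial $P=\sum_j p_jx^j$. Throughout, $H(P)$ is the maximum absolute value of the coefficients of $P$.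

The proof turns on the following construction: take the shortest recurrence of $y$, scale it to be primitive (coprime integer coefficients), and compare its height with the minors of the Hankel matrix.

**Example (length 1).** Suppose $y_0\ne0$ and $\operatorname{rank}M_1\le 1$. A primitive kernel vector gives $p_0y_i+p_1y_{i+1}=0$ for $0\le i\le n-1$. Here $p_1\neq0$, since otherwise $y_0=0$. Up to sign $P=qx-p$ with $q\ge1$, $\gcd(p,q)=1$, and $q\,y_{i+1}=p\,y_i$. Then $q^ny_n=p^ny_0$, so $q^n$ divides $y_0$. Writing $y_0=gq^n$ we get $y=g\,(q^n,q^{n-1}p,\dots,p^n)$. So a sequence of size $|y_0|$ has a recurrence of coefficients at most about $|y_0|^{1/n}$: the height of the recurrence is much smaller than the sequence. For $n=2$ put the coefficients of $P$ and $xP$ into a matrix,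
$$B=\begin{pmatrix}-p&q&0\\0&-p&q\end{pmatrix},$$
whose $2\times2$ minors are $p^2,\,-pq,\,q^2$. Up to sign and order they are the entries of $y/g$.

**Example (length 2).** Let $y=(1,2,3,5,8)$, so $n=4$. The matrix $M_1$ has rank $2$, and $M_2=\begin{pmatrix}1&2&3\\2&3&5\\3&5&8\end{pmatrix}$ has rank $2$ with kernel vector $(1,1,-1)$, so $P=1+x-x^2$. Now compare
$$Y=\begin{pmatrix}1&2&3&5\\2&3&5&8\end{pmatrix},\qquad B=\begin{pmatrix}1&1&-1&0\\0&1&1&-1\end{pmatrix}.$$
Number the columns $0,1,2,3$. The minors of $Y$ on columns $01,02,03,12,13,23$ are $-1,-1,-2,1,1,-1$. The minors of $B$ on the complementary columns $23,13,12,03,02,01$ are $1,-1,2,-1,1,1$. They agree up to sign. For $2y$ the minors of $Y$ are multiplied by $4$, while $B$ does not change.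

Both examples are instances of one statement.

**Lemma 1 (complementary minors).** Let $k,N\ge1$ and $s=k+N$. Let $A$ be a $k\times s$ matrix of rank $k$ and $B$ an $N\times s$ matrix of rank $N$, both rational, with $AB^{T}=0$. Then there is $\kappa\in\mathbb Q$, $\kappa\neq0$, such that $\det A_J=\pm\kappa\det B_{J^c}$ for every $k$-subset $J$ of the columns, where $J^c$ is the complement of $J$ and the sign may depend on $J$.

*Proof.* Let $D$ be the $s\times s$ matrix with the rows of $A$ on top of the rows of $B$. For a given $J$, let $I_J$ be the $k\times s$ matrix whose rows are the unit vectors $e_j$, $j\in J$, and let $E_J$ be $I_J$ on top of $B$. Expanding along the unit rows, $\det E_J=\pm\det B_{J^c}$. On the other hand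
$$E_JD^{T}=\begin{pmatrix}I_JA^T& I_JB^T\\ BA^T&BB^T\end{pmatrix}=\begin{pmatrix}(A_J)^T&*\\0&BB^T\end{pmatrix},$$
so $\det E_J\cdot\det D=\det A_J\cdot\det(BB^T)$. The rows of $B$ are independent, so $BB^T$ is positive definite and $\det(BB^T)\ne0$. Put $\kappa=\det D/\det (BB^T)$, which does not depend on $J$. It is rational, and nonzero because some $\det A_J\neq0$. $\square$

**Lemma 2 (shortest recurrence).** Let $h\ge1$, $n\ge2h$, and let $0\ne y\in\mathbb Z^{n+1}$ satisfy $\operatorname{rank}M_h\le h$. Let $k\le h$ be minimal with $\operatorname{rank}M_k\le k$. Then $k\ge1$, and there is a primitive integer vector $(p_0,\dots,p_k)$ satisfying (1). Put $P=\sum p_jx^j$, $N=n-2k+2$, $s=N+k=n-k+2$, and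
$$Y=(y_{i+j})_{0\le i\le k-1,\;0\le j\le s-1},\qquad B=\text{the }N\times s\text{ matrix of coefficient vectors of }P,xP,\dots,x^{N-1}P.$$
Then $Y$ has rank $k$, and the maximal minors of $B$ and $Y$ satisfy
$$\max_J|\det B_J|\le\max_J|\det Y_J|. \tag{2}$$

*Proof.* The matrix $M_0$ is the column $y\ne0$, of rank $1>0$, so $k\ge1$. By minimality $\operatorname{rank}M_{k-1}\ge k$, and $M_{k-1}$ has $k$ columns, so its rank is $k$. The matrix $M_k$ has $k+1$ columns and rank at most $k$, so it has a nonzero rational kernel vector, which we scale to be integral and primitive.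

The indices in $Y$ run up to $(k-1)+(n-k+1)=n$, and $Y$ is the transpose of $M_{k-1}$, so it has rank $k$. Since $\deg(x^{N-1}P)\le N-1+k=s-1$, the matrix $B$ makes sense, and its rows are independent because $P\neq0$. The product of row $i$ of $Y$ with row $l$ of $B$ is $\sum_jp_jy_{i+l+j}$, and $i+l\le(k-1)+(N-1)=n-k$, so it is zero by (1). Thus $YB^T=0$, and Lemma 1 gives $\det Y_J=\pm\kappa\det B_{J^c}$.

It remains to see that $\kappa$ is an integer. For each prime $p$, $P\not\equiv0\bmod p$ because $P$ is primitive, so the rows $x^lP$ are independent modulo $p$ and some maximal minor of $B$ is not divisible by $p$. So the maximal minors of $B$ have gcd $1$. Write $\kappa=a/b$ in lowest terms. All numbers $\kappa\det B_{J^c}$ are integers, so $b$ divides every maximal minor of $B$, whence $b=\pm1$. So $\kappa$ is a nonzero integer, $|\kappa|\ge1$, and (2) follows. $\square$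

The lemma becomes powerful when $y$ is close to a geometric progression with real ratio $\zeta$, for then the minors of $Y$ are small.

**Lemma 3 (almost geometric sequences).** Let $\zeta\in\mathbb R$, $h\ge1$, $n\ge2h$, $A\ge1$. There are constants $c_0,C>0$ depending only on $\zeta,n,h,A$ with the following property. Let $X\ge1$ and let $y\in\mathbb Z^{n+1}$ satisfy
$$1\le|y_0|\le c_0X^{h},\qquad |y_j-\zeta^jy_0|\le AX^{-1}\quad(0\le j\le n).$$
Then $\operatorname{rank}M_h\le h$, and the $k$, $P$, $N=n-2k+2$ of Lemma 2 satisfy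
$$H(P)^N\le C\,|y_0|\,X^{-(k-1)}, \tag{3}$$
$$|P(\zeta)|\le C\,H(P)\,X^{-1}|y_0|^{-1}, \tag{4}$$
$$|P(\zeta)|\le C\,H(P)^{1-N}X^{-k}. \tag{5}$$

*Proof.* In this proof $C$ may change from line to line. Since $|y_0|\ge1$ and $X\ge1$, we have $|y_j|\le|\zeta|^j|y_0|+A\le C|y_0|$. For $i+j\le n$,
$$|y_{i+j}-\zeta^jy_i|\le|y_{i+j}-\zeta^{i+j}y_0|+|\zeta|^j\,|\zeta^iy_0-y_i|\le CX^{-1}.$$

*Rank.* In an $(h+1)\times(h+1)$ minor of $M_h$ subtract $\zeta^j$ times column $0$ from column $j$, for $1\le j\le h$. Column $0$ has entries at most $C|y_0|$, the others at most $CX^{-1}$. So the minor is at most $C_*|y_0|X^{-h}$, and with $c_0=1/(2C_*)$ it is less than $1$. Being an integer, it is $0$. Hence $\operatorname{rank}M_h\le h$ and Lemma 2 applies.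

*Proof of (3).* In a $k\times k$ minor of $Y$ subtract $\zeta^i$ times row $0$ from row $i$, for $1\le i\le k-1$. The new entries in these rows are $y_{i+j}-\zeta^iy_j$, at most $CX^{-1}$, and row $0$ has entries at most $C|y_0|$. So every maximal minor of $Y$ is at most $C|y_0|X^{-(k-1)}$. For $B$, regard $\max_J|\det B_J|$ as a function of $(p_0,\dots,p_k)\in\mathbb R^{k+1}$. It is continuous, homogeneous of degree $N$, and nonzero for $P\ne0$, since the rows $x^lP$ are then independent. On the compact set $H(P)=1$ it has a positive minimum, so $\max_J|\det B_J|\ge cH(P)^N$, with $c>0$ depending only on $n$ and $k\le h$. Now (2) gives (3).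

*Proof of (4) and (5).* By (1) with $i=0$, $\sum_jp_jy_j=0$, so $y_0P(\zeta)=\sum_jp_j(y_0\zeta^j-y_j)$, which is at most $CH(P)X^{-1}$ in absolute value. This is (4). By (3), $|y_0|^{-1}\le CH(P)^{-N}X^{-(k-1)}$; inserting this in (4) gives (5). $\square$

What is this for? We shall look for real algebraic numbers of degree at most $n$ very close to a transcendental number $\zeta$. If at some height none exists, duality in the geometry of numbers produces an almost geometric sequence $y$ with ratio $\zeta$. Lemma 3 turns $y$ into a polynomial $P$ of low degree with $|P(\zeta)|$ small and $H(P)$ small, and $P$ then has a root close to $\zeta$: the algebraic number that was supposed to be missing.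

## 2. The exponents $\widehat w_n^*$, and $U$-numbers

Let $\zeta$ be a transcendental real number. The **height** $H(\alpha)$ of a real algebraic number $\alpha$ is $H$ of its minimal polynomial over $\mathbb Z$ (primitive, irreducible). For example $H(2/3)=3$, from $3x-2$, and $H(\sqrt2)=2$, from $x^2-2$.

**Definition.** For $n\ge1$, $\widehat w_n^*(\zeta)$ is the supremum of all real $w$ such that for every sufficiently large $X$ there is a real algebraic $\alpha$ of degree at most $n$ with
$$H(\alpha)\le X,\qquad 0<|\zeta-\alpha|\le H(\alpha)^{-1}X^{-w}. \tag{6}$$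

This exponent is uniform: a solution is required at every large $X$, and not only at a sequence of lucky values. If $w$ is admissible, so is every smaller number. Enlarging $n$ only adds candidates, so $\widehat w_1^*\le\widehat w_2^*\le\cdots$. We check in Section 4 that $\widehat w_1^*(\zeta)=1$. So the limit of $\widehat w_n^*(\zeta)$ exists in $[1,\infty]$. Let $\mathscr W$ be the set of these limits, as $\zeta$ runs over all transcendental real numbers. The problem, taken from Johannes Schleischitz, "An equivalence principle between polynomial and simultaneous Diophantine approximation", arXiv:1704.00055 (2017), is to prove or disprove the conjecture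
$$\mathscr W=\{1,2,3,\dots\}\cup\{\infty\}.$$
Why should the limits be integers? Because they can be read off from Mahler's classification.

**Definition.** For $j\ge1$, $w_j(\zeta)$ is the supremum of all $w$ for which $0<|P(\zeta)|\le H(P)^{-w}$ has infinitely many solutions $P\in\mathbb Z[x]$ with $\deg P\le j$. Put $w_0(\zeta)=0$, and
$$u(\zeta)=\inf\{m\ge1:\ w_m(\zeta)=\infty\}\in\{1,2,\dots\}\cup\{\infty\}.$$
If $u(\zeta)=m<\infty$, then $\zeta$ is called a $U_m$-number; if $u(\zeta)=\infty$, then $\zeta$ is not a $U$-number.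

Clearly $0\le w_1\le w_2\le\cdots$. For example let $L=\sum_{k\ge1}10^{-k!}$, $q_i=10^{i!}$ and $p_i=q_i\sum_{k\le i}10^{-k!}$. Then $0<|q_iL-p_i|\le 2q_i/q_{i+1}=2q_i^{-i}$, so $w_1(L)=\infty$ and $u(L)=1$.

We shall prove the following statements.

**Theorem A (lower bound).** Let $\zeta$ be transcendental and $h\ge1$ an integer with $w_{h-1}(\zeta)<\infty$. Then $\widehat w_n^*(\zeta)\ge h$ for every integer $n\ge w_{h-1}(\zeta)+2h$.

**Theorem B (upper bound).** If $w_m(\zeta)=\infty$, then $\widehat w_n^*(\zeta)\le m$ for all $n\ge1$.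

**Theorem C (examples).** For $m\ge1$ and $\epsilon_k\in\{1,2\}$, the number $\zeta=2^{1/m}+\sum_{k\ge1}\epsilon_k10^{-k!}$ is transcendental, $w_m(\zeta)=\infty$, and, if $m\ge2$, $w_{m-1}(\zeta)\le(m-1)(2m^2+1)<\infty$. So $u(\zeta)=m$.

**Main Theorem.** For every transcendental real $\zeta$, $\lim_n\widehat w_n^*(\zeta)=u(\zeta)$. If $u(\zeta)=m<\infty$, then $\widehat w_n^*(\zeta)=m$ for all $n\ge w_{m-1}(\zeta)+2m$. Hence $\mathscr W=\{1,2,\dots\}\cup\{\infty\}$, and each finite value is attained by continuum many $\zeta$, for instance those in Theorem C.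

So the conjecture is true.

## 3. Five elementary facts

**(a) Lower bounds from finite $w_j$.** If $w_j(\zeta)<\infty$ and $\varepsilon>0$, there is $c=c(\zeta,j,\varepsilon)>0$ with
$$|R(\zeta)|\ge c\,H(R)^{-w_j(\zeta)-\varepsilon}\qquad\text{for all }0\neq R\in\mathbb Z[x],\ \deg R\le j. \tag{7}$$
Only finitely many $R$ violate this with $c=1$, by definition of $w_j$, and $R(\zeta)\ne0$ for these since $\zeta$ is transcendental. So a smaller $c$ works for all.

**(b) Gelfond's inequality.** If $P=P_1\cdots P_r$ with nonzero $P_i\in\mathbb Z[x]$ and $\deg P\le d$, then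
$$\prod_i H(P_i)\le C_d\,H(P),\qquad\text{so each }H(P_i)\le C_d\,H(P). \tag{8}$$
The Mahler measure $M$ is multiplicative and satisfies $2^{-\deg P}H(P)\le M(P)\le\sqrt{\deg P+1}\,H(P)$. So $\prod H(P_i)\le2^{\deg P}\prod M(P_i)=2^{\deg P}M(P)\le2^d\sqrt{d+1}\,H(P)$. The second part holds because nonzero integer polynomials have $H\ge1$.

**(c) Resultants.** If $P,Q\in\mathbb Z[x]$ are coprime of degrees $d,e\ge1$ and $|\xi|\le B$, then with $C=C(d,e,B)$,
$$1\le|\mathrm{Res}(P,Q)|\le C\big(|P(\xi)|H(P)^{e-1}H(Q)^d+|Q(\xi)|H(P)^eH(Q)^{d-1}\big). \tag{9}$$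
The resultant is a nonzero integer. It is the determinant of the Sylvester matrix, with $e$ rows of coefficients of $x^iP$ and $d$ rows of coefficients of $x^iQ$, the last column holding constant terms. Add to the last column the other columns multiplied by the matching powers of $\xi$. Its entries become $\xi^iP(\xi)$, $0\le i<e$, and $\xi^iQ(\xi)$, $0\le i<d$. Expand along it: the cofactor of a $P$-entry involves $e-1$ rows of $P$ and $d$ rows of $Q$, and that of a $Q$-entry $e$ rows of $P$ and $d-1$ of $Q$.

**(d) Mean value bounds.** For each $d$ and $\zeta$ there is $C=C(d,\zeta)$ such that for $Q\in\mathbb R[x]$, $\deg Q\le d$, and $|x-\zeta|,|x'-\zeta|\le1$,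
$$|Q(x)-Q(x')|\le C\,H(Q)\,|x-x'|,\qquad|Q'(x)-Q'(x')|\le C\,H(Q)\,|x-x'|. \tag{10}$$
This holds because $|Q'|$ and $|Q''|$ are at most $CH(Q)$ on $[\zeta-1,\zeta+1]$.

**(e) Roots.** Let $f$ be a real polynomial whose derivative has constant sign and $|f'|\ge\mu>0$ on $[\zeta-r,\zeta+r]$, and let $|f(\zeta)|<\mu r$. Then $f$ has a real root $\beta$ with $|\zeta-\beta|\le|f(\zeta)|/\mu$. Indeed $f$ is monotone there, and $f(\zeta\pm r)$ differ from $f(\zeta)$ by at least $\mu r$ in opposite directions. So $f$ changes sign, and the mean value theorem gives the bound.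

We also use Minkowski's second theorem. For a compact convex body $K\subset\mathbb R^d$ symmetric about $0$, with nonempty interior, let $\lambda_i(K)$ be the least $\lambda$ such that $\lambda K$ contains $i$ linearly independent integer points. Then $\lambda_1\cdots\lambda_d\,\mathrm{vol}(K)\le2^d$.

## 4. Degree one, and the Liouville number $L$ in every degree

**Degree one: $\widehat w_1^*(\zeta)=1$.** For the lower bound let $w<1$ and let $X$ be large. Put $T=X/(|\zeta|+2)$. Dirichlet's theorem gives integers $p$ and $1\le q\le T$ with $|q\zeta-p|\le1/T$; dividing by a common factor we may assume $\gcd(p,q)=1$. Then $|p|\le|\zeta|q+1\le(|\zeta|+1)q$, so $\alpha=p/q$ has $H(\alpha)\le(|\zeta|+1)q\le X$, and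
$$0<|\zeta-\alpha|\le\frac{|\zeta|+2}{qX}\le\frac{(|\zeta|+2)^2}{H(\alpha)X}\le H(\alpha)^{-1}X^{-w}$$
once $X$ is large.

For the upper bound suppose that some $w>1$ has property (6) for all $X\ge X_0$. All rationals below are in lowest terms with positive denominator. Take an integer $X\ge X_0$ and let $p/q$ minimize $|q\zeta-p|$ among rationals of height at most $X$. Let $X'>X$ be the least integer for which some $p'/q'$ of height $X'$ has $|q'\zeta-p'|<|q\zeta-p|$; it exists by Dirichlet's theorem. Then $p/q$ is still minimal among heights at most $X'-1$, and (6) at $X'-1$ provides $a/b$ of height at most $X'-1$ with $|b\zeta-a|\le(X'-1)^{-w}$. So $|q\zeta-p|\le(X'-1)^{-w}$, and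
$$1\le|pq'-p'q|\le q'|q\zeta-p|+q|q'\zeta-p'|\le2X'(X'-1)^{-w},$$
which is false for $X$ large.

**The number $L$: $\widehat w_n^*(L)=1$ for all $n$.** Fix $n$. Only the upper bound is left. Let $C\ge1$ be a constant for (10) with $d=n$, $\zeta=L$. Write $q=q_i$, $p=p_i$ and $X=q_{i+1}q_i^{-n}/(6C)=q_i^{\,i+1-n}/(6C)$. Let $Q\in\mathbb Z[x]$ with $\deg Q\le n$, $H(Q)\le X$ and $Q(p/q)\ne0$. Then $q^nQ(p/q)$ is a nonzero integer, so $|Q(p/q)|\ge q^{-n}$. By (10), $|Q(L)-Q(p/q)|\le CX\cdot3/q_{i+1}=q^{-n}/2$. Hence
$$|Q(L)|\ge\tfrac12q_i^{-n}\quad\text{unless}\quad Q(p_i/q_i)=0. \tag{11}$$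
Now let $\alpha$ be real algebraic with $\deg\alpha\le n$ and $H(\alpha)\le X$. If $|L-\alpha|>1$, then $H(\alpha)|L-\alpha|>1$. If $\alpha\neq p_i/q_i$ and $|L-\alpha|\le1$, then (11) and (10) for its minimal polynomial give $H(\alpha)|L-\alpha|\ge q_i^{-n}/(2C)$. If $\alpha=p_i/q_i$, then $H(\alpha)|L-\alpha|\ge|L-\alpha|\ge q_{i+1}^{-1}=X^{-1}q_i^{-n}/(6C)$. As $i\to\infty$, $q_i$ is smaller than any fixed positive power of $X$. So for every $w>1$ and $i$ large, no $\alpha$ satisfies (6) at this $X$, and $\widehat w_n^*(L)\le1$.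

## 5. One small polynomial $P$ blocks everything else: proof of Theorem B

The computation for $L$ used that $q_ix-p_i$ is tiny at $L$, so that every other polynomial is forced to be comparatively large. We now do this for degree $m$, with the resultant in place of $q^nQ(p/q)$.

**Step 1: irreducible approximants.** The purpose is to replace the polynomials from $w_m(\zeta)=\infty$ by irreducible ones, so that coprimality is automatic. Let $N\ge1$. There are $P\in\mathbb Z[x]$ with $\deg P\le m$, $H(P)\to\infty$ and $0<|P(\zeta)|\le H(P)^{-2mN}$. As soon as $H(P)\ge2$, $P$ is nonconstant, since a nonzero constant has absolute value at least $1$. Write $P$ as a nonzero integer times at most $m$ primitive irreducible nonconstant factors. The product of the values of the factors at $\zeta$ is at most $|P(\zeta)|$ in absolute value, so one factor $P_1$ has $|P_1(\zeta)|\le|P(\zeta)|^{1/m}\le H(P)^{-2N}$. By (8), $H(P_1)\le C_mH(P)\le H(P)^2$ for $H(P)$ large, so $|P_1(\zeta)|\le H(P_1)^{-N}$. Also $P_1(\zeta)\ne0$, and $|P_1(\zeta)|\to0$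 as $H(P)\to\infty$. So for each $N$ there are primitive irreducible $P$ with $\deg P\le m$ such that $\rho:=|P(\zeta)|\in(0,H(P)^{-N}]$ and $\rho$ is arbitrarily small.

**Step 2: a contradiction at a well-chosen $X$.** The purpose is to show that $\widehat w_n^*(\zeta)>m$ is impossible. Suppose $\widehat w_n^*(\zeta)>w>m$. By (10) there is $C_0\ge1$ with $|Q(\zeta)|\le C_0H(Q)|\zeta-\beta|$ whenever $Q(\beta)=0$, $\deg Q\le n$ and $|\zeta-\beta|\le1$. Fix $N$ with $wn/N<(w-m)/2$, take $P$ and $\rho$ from Step 1 for this $N$, write $H=H(P)$, and put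
$$X=(2C_0/\rho)^{1/w},$$
so $X\to\infty$ as $\rho\to0$. For $\rho$ small there is $\beta$ of degree at most $n$, with minimal polynomial $Q$, such that $H(Q)\le X$ and $|\zeta-\beta|\le H(Q)^{-1}X^{-w}$. Then $|Q(\zeta)|\le C_0X^{-w}=\rho/2<|P(\zeta)|$. The choice of $X$ was made for this: $Q\ne\pm P$, and as both are primitive and irreducible, they are coprime. By (9) at $\xi=\zeta$, using $\deg P\le m$, $\deg Q\le n$, $H,X\ge1$ and $\rho=2C_0X^{-w}$,
$$1\le C\big(\rho\,H^{n-1}X^m+C_0X^{-w}H^nX^{m-1}\big)\le C'H^nX^{m-w}.$$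
Finally $H^N\le\rho^{-1}=X^w/(2C_0)\le X^w$, so $H^n\le X^{wn/N}\le X^{(w-m)/2}$ and $1\le C'X^{-(w-m)/2}$. This is false for $X$ large. $\square$

## 6. Small values need large derivatives

We turn to lower bounds. The first thing to try is the box principle. The polynomials of degree at most $n$ with integer coefficients in $[0,X]$ number at least $X^{n+1}$, and their values at $\zeta$ lie in an interval of length at most $C(\zeta,n)X$. So two of them differ at $\zeta$ by at most a constant times $X^{-n}$: there is $0\ne Q\in\mathbb Z[x]$ with $\deg Q\le n$, $H(Q)\le X$ and $|Q(\zeta)|\le CX^{-n}$. If $Q$ had a root $\alpha$ at distance about $|Q(\zeta)|/H(Q)$, we would get $\widehat w_n^*\ge n$.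

The step that breaks is the passage from a small value to a near root. By (e) it needs $|Q'(\zeta)|$ not much smaller than $H(Q)$, and the box principle says nothing about $Q'(\zeta)$. For $\zeta=L$ we can see what happens. At the heights $X$ of Section 4, (11) shows that any $Q$ with $|Q(L)|<\frac12q_i^{-n}$ is divisible by $q_ix-p_i$. So the small polynomial has the form $(q_ix-p_i)G$, and its roots are $p_i/q_i$, which only gives exponent $1$, and the roots of $G$, which by Section 4 are no better.

One small polynomial is not enough, then. If instead we had $n+1$ linearly independent integer polynomials, all of height at most $X$ and all small at $\zeta$, we could combine them freely and prescribe the derivative. If we do not have $n+1$ of them, duality gives an integer vector that is almost orthogonal to everything small, and this is an almost geometric sequence. We carry out this alternative for the bound $h$ in place of $n$.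

## 7. Missing approximants force an almost geometric sequence: proof of Theorem A

For $h=1$ the claim is $\widehat w_n^*(\zeta)\ge\widehat w_1^*(\zeta)=1$. Let $h\ge2$, $W=w_{h-1}(\zeta)$, $n\ge W+2h$, and suppose $\widehat w_n^*(\zeta)<h$. Fix
$$\widehat w_n^*(\zeta)<w<w'<h,\qquad0<\varepsilon<\min(1,h-w).$$
Note $w>1$. Since $w$ is not admissible, there are arbitrarily large $X_1$ for which no real algebraic $\alpha$ satisfies
$$\deg\alpha\le n,\qquad H(\alpha)\le X_1,\qquad0<|\zeta-\alpha|\le H(\alpha)^{-1}X_1^{-w}. \tag{12}$$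
From here on $c,C>0$ are constants depending only on $\zeta,n,h,w,w',\varepsilon$, possibly different at each occurrence. Put $X=X_1/C_2$, where $C_2\ge1$ depends only on $n,\zeta$ and is fixed in Step 1. We take $X$ as large as needed, and look for a solution of (12).

**Step 1: the small integer polynomials do not span.** The purpose is to show that $n+1$ independent small polynomials would give a solution of (12). Identify polynomials of degree at most $n$ with $\mathbb R^{n+1}$ and let
$$K=\{Q\in\mathbb R[x]:\deg Q\le n,\ H(Q)\le X,\ |Q(\zeta)|\le X^{-w'}\}.$$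
Suppose $K$ contains linearly independent integer polynomials $Q_0,\dots,Q_n$. There is $C_1=C_1(n,\zeta)$ with $|Q_i'(\zeta)|\le C_1X$. The real polynomial
$$F=T(x-\zeta),\qquad T=\big((n+1)C_1+1\big)X,$$
has value $0$ and a large derivative at $\zeta$; we round it to an integer polynomial. Write $F=\sum s_iQ_i$ with $s_i\in\mathbb R$, let $a_i$ be an integer nearest to $s_i$, and put $Q=\sum a_iQ_i\in\mathbb Z[x]$. Then $Q-F=\sum t_iQ_i$ with $|t_i|\le\frac12$, so

* $|Q(\zeta)|=|Q(\zeta)-F(\zeta)|\le(n+1)X^{-w'}$,
* $|Q'(\zeta)|\ge T-(n+1)C_1X=X$,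
* $H(Q)\le T\max(1,|\zeta|)+(n+1)X\le C_5X$ with $C_5=C_5(n,\zeta)$.

By (10), $|Q'(x)-Q'(\zeta)|\le C_3X|x-\zeta|$ for $|x-\zeta|\le1$. So with $\eta=\min(1,1/(2C_3))$, $Q'$ has constant sign and $|Q'|\ge X/2$ on $[\zeta-\eta,\zeta+\eta]$. For $X$ large, $|Q(\zeta)|<\eta X/2$, and by (e) $Q$ has a real root $\beta$ with
$$|\zeta-\beta|\le2|Q(\zeta)|/X\le2(n+1)X^{-w'-1}.$$
The minimal polynomial of $\beta$ divides $Q$ in $\mathbb Z[x]$, so $H(\beta)\le C_2X=X_1$ by (8), for a suitable $C_2\ge1$ depending only on $n,\zeta$. This is the definition of $C_2$. Also $\deg\beta\le n$, $\beta\ne\zeta$, and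
$$H(\beta)\,X_1^w\,|\zeta-\beta|\le X_1^{1+w}\cdot2(n+1)X^{-w'-1}\le CX^{w-w'}<1$$
for $X$ large. So $\beta$ satisfies (12), a contradiction. Hence the integer points of $K$ do not span, and $\lambda_{n+1}(K)>1$.

(One can round $(F-x^n-2)/4$ instead, with $T$ and $C_2$ enlarged, and use $Q=x^n+2+4S$, where $S$ is the rounded polynomial. Its leading coefficient is odd, all its other coefficients are even, and its constant term is $2$ modulo $4$, so $Q$ is irreducible by Eisenstein's criterion at $2$. Then $\beta$ has degree exactly $n$ and $H(\beta)\le H(Q)$. We do not need this.)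

**Step 2: a dual integer point.** The purpose is to turn $\lambda_{n+1}(K)>1$ into a nonzero integer vector that is almost orthogonal to all of $K$. This is a case of Mahler's theorem on polar bodies (Cassels, *An Introduction to the Geometry of Numbers*, Ch. VIII, Thm. VI): $\lambda_1(K^*)\lambda_{n+1}(K)\le(n+1)!$. Here is a direct argument for what we use.

Put $d=n+1$ and choose linearly independent integer points $v_1,\dots,v_{d-1}$ with $v_i\in\lambda_iK$, $\lambda_i=\lambda_i(K)$. Let $y\in\mathbb Z^d$ be the vector with $y\cdot v=\det(v,v_1,\dots,v_{d-1})$ for all $v$; it is nonzero. For any points $u_1,\dots,u_d\in K$ the convex hull of $\pm u_1,\dots,\pm u_d$ lies in $K$ and has volume $\frac{2^d}{d!}|\det(u_1,\dots,u_d)|$, so $|\det(u_1,\dots,u_d)|\le d!\,2^{-d}\mathrm{vol}(K)$. For $v\in K$, apply this to $v,\lambda_1^{-1}v_1,\dots,\lambda_{d-1}^{-1}v_{d-1}$ and use Minkowski's second theorem: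
$$|y\cdot v|\le\lambda_1\cdots\lambda_{d-1}\,d!\,2^{-d}\,\mathrm{vol}(K)\le d!/\lambda_d<d!.$$
So there is $0\ne y=(y_0,\dots,y_n)\in\mathbb Z^{n+1}$ with
$$\Big|\sum_ja_jy_j\Big|\le(n+1)!\qquad\text{for all }\sum a_jx^j\in K.$$

**Step 3: the dual point is almost geometric.** The purpose is to verify the hypotheses of Lemma 3. The constant polynomial $X^{-w'}$ lies in $K$. The polynomials $X\max(1,|\zeta|^j)^{-1}(x^j-\zeta^j)$ have height $X$ and vanish at $\zeta$, so they lie in $K$ too. Testing $y$ on them gives
$$|y_0|\le CX^{w'},\qquad|y_j-\zeta^jy_0|\le CX^{-1}\quad(1\le j\le n). \tag{13}$$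
If $y_0=0$, then for $X$ large all $|y_j|<1$, so $y=0$, which is excluded. Hence $|y_0|\ge1$. Since $w'<h$, we have $|y_0|\le c_0X^h$ for $X$ large, where $c_0$ is the constant of Lemma 3 for the $A$ given by (13). Moreover $n\ge2h$. Lemma 3 provides $1\le k\le h$ and a primitive $P\in\mathbb Z[x]$ of degree at most $k$ with (3), (4), (5), where
$$N=n-2k+2\ge n-2h+2\ge W+2\ge2.$$
This is where $n\ge W+2h$ enters. Write $H=H(P)\ge1$.

**Step 4: the case $k\le h-1$.** The purpose is to show that this case cannot occur: $P$ would be too small at $\zeta$ for its degree. Here (7) with $j=h-1$ gives $|P(\zeta)|\ge cH^{-W-\varepsilon}$. With (5),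
$$X^k\le CH^{1-N+W+\varepsilon}\le C,$$
because $N\ge W+2$ and $\varepsilon\le1$. As $k\ge1$, this is impossible for $X$ large.

**Step 5: the case $k=h$, size of $P$ and of $P'(\zeta)$.** The purpose is to prepare for finding a root of $P$. Now $N=n-2h+2\ge W+2$. By (3) and (13),
$$H^N\le CX^{w'-h+1}\le CX. \tag{14}$$
$P$ is nonconstant: otherwise $P=\pm1$ by primitivity, and (5) would give $1\le CX^{-h}$. So $P'$ is a nonzero integer polynomial of degree at most $h-1$ and height at most $hH$. By (7),
$$\delta:=|P'(\zeta)|\ge cH^{-W-\varepsilon}. \tag{15}$$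
The degree of $P$ may be as large as $h$, where nothing is assumed about $w_h(\zeta)$; its derivative has degree at most $h-1$, and there we have control.

**Step 6: a root of $P$ near $\zeta$.** The purpose is to apply (e) to $P$. By (10), choose a constant $C_4$ with $|P'(x)-P'(\zeta)|\le C_4H|x-\zeta|$ for $|x-\zeta|\le1$ and $\delta\le2C_4H$, and put $r=\delta/(2C_4H)\le1$. On $[\zeta-r,\zeta+r]$, $P'$ differs from $P'(\zeta)$ by at most $\delta/2$, so it has constant sign and $|P'|\ge\delta/2$. To apply (e) we need $|P(\zeta)|<r\delta/2$. Since $N\ge W+2$ and $\varepsilon\le1$,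
$$2W+2+2\varepsilon-N=2(W+2)-2+2\varepsilon-N\le N-2+2\varepsilon\le N.$$
With (5) for $k=h$, then (15) and (14),
$$\frac{|P(\zeta)|}{r\delta/2}=\frac{4C_4H|P(\zeta)|}{\delta^2}\le CH^{2W+2+2\varepsilon-N}X^{-h}\le CH^NX^{-h}\le CX^{1-h}<1$$
for $X$ large, because $h\ge2$. So $P$ has a real root $\alpha$ with
$$|\zeta-\alpha|\le\frac{2|P(\zeta)|}{\delta}\le CH^{1-N+W+\varepsilon}X^{-h}.$$

**Step 7: $\alpha$ satisfies (12).** The purpose is to reach the contradiction. We have $\deg\alpha\le h\le n$, and $\alpha\ne\zeta$ as $\zeta$ is transcendental. By (8) and (14), $H(\alpha)\le CH\le CX^{1/N}\le X_1$ for $X$ large, since $N\ge2$. Finally, using $2+W-N\le0$ and (14),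
$$H(\alpha)\,|\zeta-\alpha|\,X_1^w\le CH^{2+W+\varepsilon-N}X^{w-h}\le CH^\varepsilon X^{w-h}\le CX^{\varepsilon/N-(h-w)}<1$$
for $X$ large, because $\varepsilon<h-w$. So $\alpha$ satisfies (12), a contradiction. Hence $\widehat w_n^*(\zeta)\ge h$. $\square$

## 8. Shifting $2^{1/m}$ by a Liouville number: proof of Theorem C

Let $\theta=2^{1/m}$, $L=\sum_{k\ge1}\epsilon_k10^{-k!}$ (now with general $\epsilon_k\in\{1,2\}$), $q_i=10^{i!}$, $p_i=q_i\sum_{k\le i}\epsilon_k10^{-k!}\in\mathbb Z$ and $\alpha_i=\theta+p_i/q_i$. Since $2\sum_{k>i}10^{-k!}\le\frac{20}{9}10^{-(i+1)!}$,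
$$0<\zeta-\alpha_i=L-p_i/q_i\le3q_{i+1}^{-1}=3q_i^{-(i+1)}. \tag{16}$$
So $L$ is a Liouville number, hence transcendental, and $\zeta=\theta+L$ is transcendental because $\theta$ is algebraic. Put
$$F_i=(q_ix-p_i)^m-2q_i^m\in\mathbb Z[x].$$
Since $q_i\alpha_i-p_i=q_i\theta$, $F_i(\alpha_i)=0$. Since $x^m-2$ is irreducible over $\mathbb Q$ (for $m\ge2$ by Eisenstein's criterion at $2$), so is $F_i=q_i^m\big((x-p_i/q_i)^m-2\big)$, and $\deg F_i=m$. As $0<p_i/q_i<L<1$, we have $q_i^m\le H(F_i)\le Cq_i^m$. In this section $c,C$ depend only on $m$; the numbers $\zeta$ and $\alpha_i$ all lie in $[1,3]$, so constants as in (9) and (10) can be chosen this way.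

**Step 1: $w_m(\zeta)=\infty$.** The purpose is to see that the $F_i$ are very small at $\zeta$. By the mean value theorem and (16),
$$0<|F_i(\zeta)|=|F_i(\zeta)-F_i(\alpha_i)|\le CH(F_i)|\zeta-\alpha_i|\le Cq_i^{m-i-1},$$
while $q_i^m\le H(F_i)\le Cq_i^m$. For each fixed $w$, $|F_i(\zeta)|\le H(F_i)^{-w}$ for all large $i$. So $w_m(\zeta)=\infty$.

**Step 2: polynomials of degree below $m$ at $\alpha_i$.** The purpose is a lower bound at $\alpha_i$ that carries over to $\zeta$. Let $m\ge2$, $0\ne R\in\mathbb Z[x]$, $\deg R\le m-1$, $H=H(R)$. If $R$ is nonconstant of degree $e$, it is coprime to the irreducible $F_i$ of degree $m>e$. In (9) at $\xi=\alpha_i$ the $F_i$-term vanishes, and $1\le C|R(\alpha_i)|H(F_i)^eH^{m-1}$. Hence, with some $0<c\le1$,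
$$|R(\alpha_i)|\ge c\,q_i^{-m(m-1)}H^{-(m-1)},$$
which is trivial for constant $R$. Moreover $|R(\zeta)-R(\alpha_i)|\le CHq_{i+1}^{-1}$ by (16). With $c'=c/(2C)$ this difference is at most half of the lower bound as soon as $H^m\le c'q_{i+1}q_i^{-m(m-1)}$. So
$$H^m\le c'q_{i+1}q_i^{-m(m-1)}\ \Longrightarrow\ |R(\zeta)|\ge\tfrac c2\,q_i^{-m(m-1)}H^{-(m-1)}. \tag{17}$$

**Step 3: choosing $i$.** The purpose is to express the bound in (17) through $H$ alone. Since $q_{i+1}^{1/2}=q_i^{(i+1)/2}$, there is $i_0$ with $q_i^{m(m-1)}\le c'q_{i+1}^{1/2}$ for $i\ge i_0$. For such $i$, $c'q_{i+1}q_i^{-m(m-1)}\ge q_{i+1}^{1/2}$, so the hypothesis of (17) holds whenever $H\le q_{i+1}^{1/(2m)}$. Given $H>q_{i_0}^{1/(2m)}$, let $i$ be minimal with $H\le q_{i+1}^{1/(2m)}$. Then $i\ge i_0$ and $H>q_i^{1/(2m)}$, i.e. $q_i<H^{2m}$. By (17),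
$$|R(\zeta)|\ge\tfrac c2\,H^{-2m^2(m-1)-(m-1)}=\tfrac c2\,H^{-(m-1)(2m^2+1)}.$$
Hence $w_{m-1}(\zeta)\le(m-1)(2m^2+1)$. As $w_j\le w_{m-1}$ for $j<m$, we get $u(\zeta)=m$. For $m=1$, $u(\zeta)=1$ by Step 1 alone. $\square$

Distinct sequences $(\epsilon_k)$ give numbers $L$ with distinct decimal expansions in the digits $0,1,2$. These are distinct numbers, so for each $m$ there are continuum many such $\zeta$.

## 9. The limit equals $u(\zeta)$

*Proof of the Main Theorem.* Suppose $u(\zeta)=m<\infty$. Then $w_{m-1}(\zeta)<\infty$ (for $m=1$ recall $w_0=0$). Theorem A with $h=m$ gives $\widehat w_n^*(\zeta)\ge m$ for $n\ge w_{m-1}(\zeta)+2m$, and Theorem B gives $\widehat w_n^*(\zeta)\le m$ for all $n$. So $\widehat w_n^*(\zeta)=m$ for all $n\ge w_{m-1}(\zeta)+2m$, and the limit is $m$.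

Suppose $u(\zeta)=\infty$. Then $w_{h-1}(\zeta)<\infty$ for every $h\ge1$, so Theorem A gives $\lim_n\widehat w_n^*(\zeta)\ge h$ for every $h$, and the limit is $\infty$.

Hence $\mathscr W\subseteq\{1,2,\dots\}\cup\{\infty\}$. Theorem C provides every finite $m$, with continuum many $\zeta$ for each. For $\infty$ we need one transcendental number that is not a $U$-number. The number $e$ is one, since Popken proved $w_n(e)=n$. We can also see directly that almost every real number will do, which completes the proof:

**Lemma 4.** For almost every real $x$, $w_n(x)\le n(n+1)$ for all $n\ge1$.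

*Proof.* Fix $n$ and $w>n(n+1)$. Let $P\in\mathbb Z[x]$ have degree $d$, $1\le d\le n$, with height $H$ and complex roots $\alpha_1,\dots,\alpha_d$. Its leading coefficient has absolute value at least $1$, so $|P(x)|\le H^{-w}$ implies $\prod|x-\alpha_i|\le H^{-w}$, and some $|x-\alpha_i|\le H^{-w/d}\le H^{-w/n}$. The set of such real $x$ has measure at most $2nH^{-w/n}$. There are at most $CH^n$ polynomials of degree at most $n$ and height $H$, and $\sum_HH^n\cdot H^{-w/n}<\infty$. By the Borel–Cantelli lemma almost every $x$ satisfies $|P(x)|\le H(P)^{-w}$ for only finitely many nonconstant $P$ of degree at most $n$. Nonzero constants satisfy it only if $H=1$. So $w_n(x)\le w$ for almost every $x$. Let $w\to n(n+1)$ along a sequence and intersect over all $n$. $\square$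

Since almost every real number is transcendental, such $x$ exist, $u(x)=\infty$ for them, and $\infty\in\mathscr W$. Therefore
$$\mathscr W=\{1,2,3,\dots\}\cup\{\infty\}.\qquad\square$$

The theorem is explicit for the numbers of Theorem C. Take all $\epsilon_k=1$, so that $\zeta=2^{1/m}+\sum_{k\ge1}10^{-k!}$. Since $w_{m-1}(\zeta)\le(m-1)(2m^2+1)$ (for $m=1$ both sides are $0$), we obtain
$$\widehat w_n^*(\zeta)=m\qquad\text{for all }n\ge(m-1)(2m^2+1)+2m.$$
For $m=2$ this says that $\zeta=\sqrt2+\sum_{k\ge1}10^{-k!}$ has $\widehat w_n^*(\zeta)=2$ for all $n\ge13$.
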